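\numberwithin{equation}{section}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Weighted bounds for the bilinear maximal operator\\ on variable Lebesgue spaces:\\ two counterexamples}


\begin{abstract}
For log-H\"older continuous exponents, the bilinear maximal operator is bounded between weighted variable Lebesgue spaces if and only if the weights satisfy a bilinear Muckenhoupt condition $\mathcal A_{\vec p(\cdot)}$. It was conjectured that without log-H\"older continuity the weighted bound is equivalent to the conjunction of the unweighted bound and $\mathcal A_{\vec p(\cdot)}$. We show that the conjecture is false in both directions: the weighted bound does not imply the unweighted one, and the unweighted bound together with $\mathcal A_{\vec p(\cdot)}$ does not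 imply the weighted one. The examples exist in every dimension, with reciprocal exponents uniformly as close to constants as desired. The corresponding equivalence for the Hardy--Littlewood maximal operator fails in both directions as well.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

A variable exponent is a measurable function $q(\cdot):\mathbb R^n\to(0,\infty)$; put $q_-=\operatorname{ess\,inf}q$ and $q_+=\operatorname{ess\,sup}q$. All exponents below satisfy $0<q_-\le q_+<\infty$. Then $L^{q(\cdot)}$ consists of the measurable $f$ with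
\[
\|f\|_{q(\cdot)}=\inf\Big\{\lambda>0:\int_{\mathbb R^n}\Big(\frac{|f(x)|}{\lambda}\Big)^{q(x)}dx\le1\Big\}<\infty .
\]
If $1<q_-\le q_+<\infty$, the conjugate exponent $q'(\cdot)$ is given by $1/q(x)+1/q'(x)=1$; it is again bounded, and $q'_->1$. A weight is a measurable function $w$ with $0<w(x)<\infty$ almost everywhere, and $f\in L^{q(\cdot)}(w)$ means $fw\in L^{q(\cdot)}$, with $\|f\|_{L^{q(\cdot)}(w)}=\|fw\|_{q(\cdot)}$. We often write $\|\cdot\|_q$ for $\|\cdot\|_{q(\cdot)}$.

Cubes have sides parallel to the axes, and $\ell(Q)$ is the side length of $Q$. The Hardy--Littlewood and the bilinear maximal operators are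
\[
Mf(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|f|,\qquad
\mathcal M(f,g)(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|f|\cdot\frac1{|Q|}\int_Q|g| ,
\]
with the convention $0\cdot\infty=0$.
Throughout, $p_1(\cdot),p_2(\cdot)$ are exponents with $1<(p_j)_-\le(p_j)_+<\infty$, $p(\cdot)$ is defined by $1/p=1/p_1+1/p_2$, $w_1,w_2$ are weights, and $w=w_1w_2$. Note that $p$ may take values below $1$. We consider three statements. The first is the weighted bound: there is a constant $C$ with
\begin{equation}\tag{S}
\|\mathcal M(f,g)\,w\|_{p(\cdot)}\le C\,\|fw_1\|_{p_1(\cdot)}\|gw_2\|_{p_2(\cdot)}\quad\text{for all } f\in L^{p_1(\cdot)}(w_1),\ g\in L^{p_2(\cdot)}(w_2).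
\end{equation}
The second is the unweighted bound: there is a constant $C$ with
\begin{equation}\tag{U}
\|\mathcal M(f,g)\|_{p(\cdot)}\le C\,\|f\|_{p_1(\cdot)}\|g\|_{p_2(\cdot)}\quad\text{for all } f\in L^{p_1(\cdot)},\ g\in L^{p_2(\cdot)}.
\end{equation}
The third is the condition $(w_1,w_2,w)\in\mathcal A_{\vec p(\cdot)}$, that is,
\begin{equation}\tag{A}
\sup_Q|Q|^{-2}\,\|w\chi_Q\|_{p(\cdot)}\,\|w_1^{-1}\chi_Q\|_{p_1'(\cdot)}\,\|w_2^{-1}\chi_Q\|_{p_2'(\cdot)}<\infty .
\end{equation}
The linear analogue of (A), for $1<q_-\le q_+<\infty$ and a weight $v$, is the condition $v\in A_{q(\cdot)}$, meaning $\sup_Q|Q|^{-1}\|v\chi_Q\|_{q(\cdot)}\|v^{-1}\chi_Q\|_{q'(\cdot)}<\infty$.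

\subsection{Why one might expect (S) to be (U) plus (A)}

Condition (A) is what (S) says when it is tested on functions living on a single cube (Theorem~\ref{thm:nec} below). It is known that (S) and (A) are equivalent when $p_1,p_2$ are log-H\"older continuous, that is, when for $j=1,2$ there are constants $C_0,C_\infty$ and $p_{j,\infty}>0$ with
\begin{equation}\label{LH}
\Big|\frac1{p_j(x)}-\frac1{p_j(y)}\Big|\le\frac{C_0}{-\log|x-y|}\ \ \big(|x-y|<\tfrac12\big),\qquad
\Big|\frac1{p_j(x)}-\frac1{p_{j,\infty}}\Big|\le\frac{C_\infty}{\log(e+|x|)} .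
\end{equation}
If \eqref{LH} is dropped, even the unweighted bound (U) may fail (Theorem~\ref{thm:I} contains examples). For constant exponents (U) follows from $\mathcal M(f,g)\le Mf\,Mg$, H\"older's inequality and the boundedness of $M$ on $L^s$, $s>1$. It is thus natural to let (U) replace \eqref{LH} as a measure of the quality of the exponents, and to let (A) continue to measure the quality of the weights. This leads to the following conjecture, the bilinear analogue of the Diening--H\"ast\"o conjecture; it comes from Cruz-Uribe and Guzman~\cite{CG}.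

\begin{conjecture}
Let $1<(p_j)_-\le(p_j)_+<\infty$ for $j=1,2$. Then \textup{(S)} holds if and only if both \textup{(U)} and \textup{(A)} hold.
\end{conjecture}

For constant exponents (U) is automatic, and the conjecture reduces to the known equivalence of (S) and (A). In general, of the three implications contained in it, namely (S)$\Rightarrow$(A), (S)$\Rightarrow$(U), and (U) and (A) together $\Rightarrow$(S), only the first survives.

\begin{theorem}\label{thm:nec}
If $1<(p_j)_-\le(p_j)_+<\infty$ for $j=1,2$, then \textup{(S)} implies \textup{(A)}.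
\end{theorem}

\begin{theorem}[(S) does not imply (U)]\label{thm:I}
Let $n\ge1$, $1<r_1,r_2<\infty$, $\varepsilon>0$, and let $\omega:[0,\infty)\to(0,\infty)$ be nondecreasing and unbounded. There are exponents $p_1,p_2$ with $1/p_j$ globally Lipschitz, $r_j\le p_j\le2r_j$ and
\[
\Big|\frac1{p_j(x)}-\frac1{r_j}\Big|\le\min\Big\{\varepsilon,\ \frac{\omega(|x|)}{\log(e+|x|)}\Big\},
\]
and weights $w_1,w_2$, such that $M$ is bounded on each $L^{p_j(\cdot)}(w_j)$ and \textup{(S)} holds, but \textup{(U)} fails.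
\end{theorem}

\begin{theorem}[(U) and (A) do not imply (S)]\label{thm:II}
Let $n\ge1$, $1<r_1,r_2<\infty$, $\varepsilon>0$. There are continuous exponents $p_1,p_2$ with $1<(p_j)_-\le p_j\le r_j$ and $0\le1/p_j-1/r_j\le\varepsilon$, and weights $w_1,w_2$, such that
\begin{itemize}
\item $M$ is bounded on each $L^{p_j(\cdot)}$, and \textup{(U)} holds;
\item $w_j\in A_{p_j(\cdot)}$ for each $j$, and \textup{(A)} holds;
\item \textup{(S)} fails. In fact there are $f_j\in L^{p_j(\cdot)}(w_j)$ with $\|\mathcal M(f_1,f_2)w\|_{p(\cdot)}=\infty$.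
\end{itemize}
\end{theorem}

Either of the last two theorems alone disproves the conjecture. Taking $r_1=r_2$, one finds that the linear equivalence fails in both directions too (Corollary~\ref{cor:linear}).

\subsection{The two mechanisms}

\emph{A weight can repair a bad exponent (Theorem~\ref{thm:I}).} Even a slowly varying exponent can be harmful on a huge ball, because $L^{q(\cdot)}$ is not invariant under dilations. A suitable weight restores the invariance exactly: the huge ball with the weight becomes a copy of a unit ball without weight, on which there is no difficulty.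

\emph{A good exponent and a good weight can be a bad pair (Theorem~\ref{thm:II}).} Condition (A) inspects one cube at a time. We let the exponent drop from $r$ to some $q_*<r$ near each of infinitely many bad points, placed so far apart that a cube seeing several of them is too large to notice any. At each single bad point the weighted inequality is harmless. But the infinitely many contributions taken together would require a certain multiplier to be bounded from $\ell^r$ into $\ell^{q_*}$, and it is not. The unweighted bound does not notice, since without weight the bad neighborhoods have summable measure.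

The computations showing these mechanisms on a single block are in Sections~\ref{sec:oneblock} and~\ref{sec:onepoint}.

\medskip
\noindent\emph{Conventions.} All functions to which maximal operators are applied are taken nonnegative, as we may. The letters $C,c$ denote positive constants that may change from line to line; they do not depend on the index $k$ of a block, nor on functions, cubes or points. As all exponents are bounded, $(a+b)^{q(x)}\le C(a^{q(x)}+b^{q(x)})$ for $a,b\ge0$, which we use freely. The only outside fact used in the proofs is that $M$ is bounded on $L^s$ for constant $1<s<\infty$.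

\section{Tools}

\subsection{Modulars and H\"older's inequality}

It is easier to work with the modular $\rho_q(f)=\int|f(x)|^{q(x)}dx$ than with the norm. Two facts let us pass between them:
\begin{gather}
\|f\|_q\le1\ \Longrightarrow\ \rho_q(f)\le1;\label{mod1}\\
\rho_q(f/\lambda)\le K\ \text{with } K\ge1\ \Longrightarrow\ \|f\|_q\le K^{1/q_-}\lambda.\label{mod2}
\end{gather}
For \eqref{mod1}, $\rho_q(f/\lambda)\le1$ for every $\lambda>1$; let $\lambda\downarrow1$ and use monotone convergence. For \eqref{mod2}, $\rho_q\big(f/(K^{1/q_-}\lambda)\big)\le K^{-1}\rho_q(f/\lambda)\le1$, because $K^{-q(x)/q_-}\le K^{-1}$. By homogeneity, $M$ is bounded on $L^{q(\cdot)}(w)$ as soon as $\rho_q(fw)\le1$ implies $\rho_q(Mf\,w)\le C$.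

If $1/p=1/p_1+1/p_2$, then
\begin{equation}\label{holder}
\|FG\|_p\le2^{1/p_-}\|F\|_{p_1}\|G\|_{p_2}.
\end{equation}
Indeed, if both norms on the right are at most $1$, Young's inequality with the weights $p/p_1+p/p_2=1$ gives $|FG|^p\le\frac p{p_1}|F|^{p_1}+\frac p{p_2}|G|^{p_2}$, so $\rho_p(FG)\le2$ by \eqref{mod1}, and \eqref{mod2} applies.

\begin{lemma}\label{lem:lin}
\textup{(a)} If $M$ is bounded on $L^{p_j(\cdot)}(w_j)$ for $j=1,2$, then \textup{(S)} holds.
\textup{(b)} If $w_j\in A_{p_j(\cdot)}$ for $j=1,2$, then \textup{(A)} holds.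
\end{lemma}

\begin{proof}
For (a), $\mathcal M(f,g)\,w\le(Mf\,w_1)(Mg\,w_2)$; apply \eqref{holder}. For (b), $\|w\chi_Q\|_p\le C\|w_1\chi_Q\|_{p_1}\|w_2\chi_Q\|_{p_2}$ by \eqref{holder}, so the quantity in (A) is at most $C$ times the product of the two quantities in the conditions $w_j\in A_{p_j(\cdot)}$.
\end{proof}

\subsection{Testing on one cube}

\begin{lemma}\label{lem:test}
Let $1<q_-\le q_+<\infty$, let $v$ be a weight, $Q$ a cube and $0<\lambda<\|v^{-1}\chi_Q\|_{q'}$ (the norm may be infinite). There is $h\ge0$ supported in $Q$ with $\|hv\|_q\le1$ and $\int_Qh\ge\lambda$.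
\end{lemma}

\begin{proof}
Let $u=v^{-1}\chi_Q$, $u_N=\min(u,N)$ and $\lambda_N=\|u_N\|_{q'}$, so $\lambda_N\in(0,\infty)$. We have $\lambda_N\uparrow\|u\|_{q'}$: if $\lambda_N\le T<\infty$ for all $N$, then $\rho_{q'}(u_N/T)\le1$ by \eqref{mod1}, and $\rho_{q'}(u/T)\le1$ by monotone convergence, so $\|u\|_{q'}\le T$. Fix $N$ with $\lambda_N\ge\lambda$. Since $q_->1$, we have $q'_+<\infty$, and as $u_N$ is bounded with bounded support, $t\mapsto\rho_{q'}(u_N/t)$ is finite and continuous on $(0,\infty)$; it is also strictly decreasing from $\infty$ to $0$. Hence $\rho_{q'}(u_N/\lambda_N)=1$. Put $h=v^{-1}\chi_Q\,(u_N/\lambda_N)^{q'-1}$. As $(q'-1)q=q'$ and $v^{-1}\chi_Q\ge u_N$,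
\[
\rho_q(hv)=\int\Big(\frac{u_N}{\lambda_N}\Big)^{q'}=1,\qquad
\int_Qh\ge\int u_N\Big(\frac{u_N}{\lambda_N}\Big)^{q'-1}=\lambda_N\int\Big(\frac{u_N}{\lambda_N}\Big)^{q'}=\lambda_N\ge\lambda .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nec}]
Let $Q$ be a cube and $0<\lambda_j<\|w_j^{-1}\chi_Q\|_{p_j'}$. Take $h_j$ from Lemma~\ref{lem:test} for $(p_j,w_j)$. On $Q$ we have $\mathcal M(h_1,h_2)\ge|Q|^{-2}\int_Qh_1\int_Qh_2\ge|Q|^{-2}\lambda_1\lambda_2$, so (S) gives $|Q|^{-2}\lambda_1\lambda_2\|w\chi_Q\|_p\le C$. Let $\lambda_j\uparrow\|w_j^{-1}\chi_Q\|_{p_j'}$.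
\end{proof}

The same argument with one function shows:
\begin{equation}\label{linnec}
\text{if } M \text{ is bounded on } L^{q(\cdot)}(v)\text{ and }1<q_-\le q_+<\infty,\text{ then } v\in A_{q(\cdot)}.
\end{equation}

\subsection{Jensen's inequality for a variable exponent}

Both boundedness proofs use the following device. For constant $q\ge1$, Jensen's inequality bounds $(\frac1{|Q|}\int_Qg)^q$ by $\frac1{|Q|}\int_Qg^q$. For a variable exponent one must compare $q(x)$ with the values of $q$ on the rest of $Q$. Suppose that $g$ is everywhere either $0$ or at least $1$, and that $\int g^q\le1$. Then exponents $q(y)$ larger than $q(x)$ only help; smaller ones cost a factor that stays bounded when $q(x)-q(y)=O(1/\log(1/\operatorname{diam}Q))$. So only a one-sided condition is needed, and we may restrict the average to the set $E$ on which it holds.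

Let $M_{\mathrm{loc}}$ and $M_{\mathrm{glob}}$ be the maximal operators defined by cubes of diameter at most $\frac12$ and greater than $\frac12$; thus $M=\max\{M_{\mathrm{loc}},M_{\mathrm{glob}}\}$.

\begin{lemma}\label{lem:J}
Let $s>1$, let $q:\mathbb R^n\to[s,\infty)$ be measurable and bounded, and let $g$ be measurable with values in $\{0\}\cup[1,\infty)$ and $\int g^{q}\le1$.
\begin{enumerate}
\item[\textup{(a)}] $\displaystyle\int(M_{\mathrm{glob}}\,g)^{q}\le C\int g^{q}$, with $C=C(n,s,\sup q)$.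
\item[\textup{(b)}] Let $x\in Q$, $d=\operatorname{diam}Q\le\frac12$, let $E$ be measurable and $C_0\ge0$, and suppose $q(x)-q(y)\le C_0/\log(1/d)$ for all $y\in E\cap Q$. Then, with $C=C(n,s,C_0)$,
\[
\Big(\frac1{|Q|}\int_{Q\cap E}g\Big)^{q(x)}\le C\big(M(g^{q/s})(x)\big)^s .
\]
\item[\textup{(c)}] $\displaystyle\int\big(M(g^{q/s})\big)^s\le C\int g^q$, with $C=C(n,s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (c) is the boundedness of $M$ on $L^s$.

(a) A cube of diameter greater than $\frac12$ has measure at least $c$, so $M_{\mathrm{glob}}\,g\le C\int g\le C\int g^q\le C$, where $g\le g^q$ because $g\in\{0\}\cup[1,\infty)$. Since $s\le q\le\sup q$, this gives $(M_{\mathrm{glob}}\,g)^{q}\le C(M_{\mathrm{glob}}\,g)^s\le C(Mg)^s$, whose integral is at most $C\int g^s\le C\int g^q$.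

(b) Let $\bar q=q/s\ge1$ and let $m$ be the infimum of $\bar q$ on $\{x\}\cup(E\cap Q)$. Then $1\le m\le\bar q(x)$ and $\bar q(x)-m\le C_0/(s\log(1/d))$. On $E\cap Q$ we have $g^m\le g^{\bar q}$, so Jensen's inequality with the constant exponent $m$, applied to $g\chi_E$, gives
\[
\Big(\frac1{|Q|}\int_{Q\cap E}g\Big)^m\le\frac1{|Q|}\int_{Q\cap E}g^m\le A:=\frac1{|Q|}\int_Qg^{\bar q}.
\]
We may assume $A>0$. Then
\[
\Big(\frac1{|Q|}\int_{Q\cap E}g\Big)^{\bar q(x)}\le A\cdot A^{(\bar q(x)-m)/m}.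
\]
If $A\le1$, the last factor is at most $1$. If $A>1$, then $1<A\le|Q|^{-1}\int g^q\le|Q|^{-1}$, and since $m\ge1$ and $|Q|=(d/\sqrt n)^n$, the factor is at most
\[
|Q|^{-(\bar q(x)-m)}=\exp\big\{n(\bar q(x)-m)\big(\log\sqrt n+\log\tfrac1d\big)\big\}\le\exp\Big\{\frac{nC_0}s\Big(\frac{\log\sqrt n}{\log2}+1\Big)\Big\},
\]
as $\log(1/d)\ge\log2$. In either case the left side is at most $CA\le CM(g^{\bar q})(x)$. Raise this to the power $s$.
\end{proof}

\section{A weight that repairs a bad exponent: proof of Theorem~\ref{thm:I}}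

\subsection{One block by hand}\label{sec:oneblock}

Consider one exponent $q$, equal to $r$ off a ball $B(0,R)$ with $R\ge1$, and to the larger value given by $1/q=1/r-\varepsilon$ on $B(0,R/2)$, with a smooth transition in between; here $\varepsilon$ is small. Test $M$ on $f=\chi_{B(0,R/2)}$. Up to constants, $\|f\|_q$ is $R^{n(1/r-\varepsilon)}$. But $Mf\ge c$ on $B(0,2R)\setminus B(0,R)$, where $q=r$, so $\|Mf\|_q\ge cR^{n/r}$. The norm of $M$ on $L^{q(\cdot)}$ is thus at least $cR^{n\varepsilon}$. This lower bound is harmless when $\varepsilon\log R$ stays bounded, which is what the decay condition in \eqref{LH} enforces for a block at distance comparable to $R$ from the origin; it is fatal for a sequence of blocks with $\varepsilon\log R\to\infty$.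

Now let $w$ equal $R^{n\varepsilon}$ on $B(0,R/2)$ and $1$ off $B(0,R)$. Then $\|fw\|_q$ is comparable to $R^{n\varepsilon}R^{n(1/r-\varepsilon)}=R^{n/r}$, and the loss has disappeared. This is no accident. Write $q(x)=\tilde q(x/R)$ and $f(x)=R^{-n/r}F(x/R)$, and choose
\[
w=R^{\,n(1/r-1/q)} .
\]
Then $(fw)^q\,dx=R^{-n}F(x/R)^{\tilde q(x/R)}dx=F(y)^{\tilde q(y)}dy$ with $y=x/R$. The weighted space on the large ball is an exact copy of the unweighted $L^{\tilde q(\cdot)}$ on the unit ball. This copy no longer depends on $R$, and $1/\tilde q$ is Lipschitz with a small constant.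

What remains is to put infinitely many blocks together. Cubes larger than a block see $f$ through the constant exponent $r$; but inside a block $q>r$, so small values of $f$ are controlled less well by $f^q$ than by $f^r$. The price for this, a quantity $\sigma_k$ per block, must be summable, and this is why $\varepsilon_k$ must also tend to $0$, sufficiently fast.

\subsection{Construction}

Let $\varepsilon'=\min\{\varepsilon,\frac1{2r_1},\frac1{2r_2}\}$. Since $\omega$ is unbounded and nondecreasing, we can choose $R_1<R_2<\cdots$ with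
\[
R_k\ge7,\qquad R_{k+1}\ge4R_k,\qquad\omega(R_k)\ge k,\qquad\log(e+5R_k)\ge k^2/\varepsilon' .
\]
Put
\[
\varepsilon_k=\frac k{\log(e+5R_k)}\le\frac{\varepsilon'}k,\qquad x_k=4R_ke_1,\qquad S_k=B(x_k,R_k),\qquad\phi(y)=\min\{1,2(1-|y|)_+\},
\]
where $e_1$ is the first unit vector. So $\phi=1$ on $B(0,\frac12)$, $\phi=0$ off $B(0,1)$, and $\phi$ is Lipschitz with constant $2$. The balls $B(x_k,2R_k)$ lie in $\{2R_k<|x|<6R_k\}$ and are pairwise disjoint, because $2R_{k+1}\ge8R_k$. From $R_k\ge7$ we get $e+5R_k\le R_k^2$, hence $\log(e+5R_k)\le2\log R_k$ and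
\begin{equation}\label{Reps}
R_k^{\varepsilon_k}\ge e^{k/2}.
\end{equation}
Define
\[
\frac1{p_j(x)}=\frac1{r_j}-\varepsilon_k\,\phi\Big(\frac{x-x_k}{R_k}\Big),\qquad w_j(x)=R_k^{\,n\varepsilon_k\phi((x-x_k)/R_k)}\qquad\text{on }S_k,
\]
and $p_j=r_j$, $w_j=1$ off $\bigcup_kS_k$.

Since $\varepsilon_k\le\varepsilon'\le1/(2r_j)$, we have $r_j\le p_j\le2r_j$. The function $1/r_j-1/p_j$ is the supremum over $k$ of the nonnegative functions $\varepsilon_k\phi((x-x_k)/R_k)$, whose Lipschitz constants are $2\varepsilon_k/R_k\le1$, so $1/p_j$ is globally Lipschitz. Finally $0\le1/r_j-1/p_j\le\varepsilon_k\le\varepsilon$ on $S_k$; there $R_k\le|x|\le5R_k$, so also $\varepsilon_k\le\omega(R_k)/\log(e+5R_k)\le\omega(|x|)/\log(e+|x|)$. All requirements on the exponents are met.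

\subsection{The unweighted bound fails}

Let $1/r_0=1/r_1+1/r_2$ and $f_j=\chi_{B(x_k,R_k/2)}$. On $B(x_k,R_k/2)$ the exponent $p_j$ is constant, $1/p_j=1/r_j-\varepsilon_k$, so $\|f_j\|_{p_j}\le CR_k^{n/r_j-n\varepsilon_k}$. The cube centered at $x_k$ with side $4R_k$ contains $B(x_k,2R_k)$, and the averages of $f_1$ and $f_2$ over it are at least $c$. Hence $\mathcal M(f_1,f_2)\ge c$ on $B(x_k,2R_k)\setminus S_k$, where $p=r_0$, and
\[
\frac{\|\mathcal M(f_1,f_2)\|_p}{\|f_1\|_{p_1}\|f_2\|_{p_2}}\ge\frac{cR_k^{n/r_0}}{R_k^{n/r_1-n\varepsilon_k}R_k^{n/r_2-n\varepsilon_k}}=cR_k^{2n\varepsilon_k}\ge ce^{nk}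
\]
by \eqref{Reps}. So (U) fails.

\subsection{The weighted bound holds}

By Lemma~\ref{lem:lin}(a), the following proposition completes the proof of Theorem~\ref{thm:I}.

\begin{proposition}\label{prop:I}
For $j=1,2$, $M$ is bounded on $L^{p_j(\cdot)}(w_j)$.
\end{proposition}

\begin{proof}
Write $(q,w,r)$ for $(p_j,w_j,r_j)$, and let $\rho_q(fw)\le1$. We must show $\rho_q(Mf\,w)\le C$. The plan is to bound $Mf$ in $L^r$ first; this settles the complement of the blocks and, inside a block, all cubes that leave its double. The remaining cubes are rescaled to unit size, where Lemma~\ref{lem:J} applies.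

\emph{Set-up.} On $B(x_k,2R_k)$ we have $w=R_k^{\,n(1/r-1/q)}$; off $S_k$ both sides are $1$. Since $(1-t)^{-1}\le1+2t$ for $0\le t\le\frac12$ and $r\varepsilon_k\le\frac12$,
\[
r\le q\le r+\eta_k\ \text{ on }S_k,\qquad\eta_k:=2r^2\varepsilon_k .
\]
Let $\sigma_k=e^{-r/\eta_k}=e^{-1/(2r\varepsilon_k)}\le e^{-k/(2r\varepsilon')}$; then $\sum_k\sigma_k<\infty$. This is where $\varepsilon_k\le\varepsilon'/k$ is used. For $t\ge0$ and $0\le\eta\le\eta_k$,
\begin{equation}\label{price}
t^r\le e\,t^{r+\eta}+\sigma_k .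
\end{equation}
Indeed, if $t\ge e^{-1/\eta_k}$ then $t^\eta\ge e^{-1}$; otherwise $t^r\le e^{-r/\eta_k}=\sigma_k$.

Define $\tilde q_k$ on $\mathbb R^n$ by $1/\tilde q_k=1/r-\varepsilon_k\phi$, and $F_k(y)=R_k^{n/r}f(x_k+R_ky)\chi_{B(0,2)}(y)$. As on $S_k$, $r\le\tilde q_k\le\min\{r+\eta_k,2r\}$. With $x=x_k+R_ky$, $|y|<2$, we have $q(x)=\tilde q_k(y)$ and, for every $g\ge0$,
\begin{equation}\label{scaling}
\big(g(x)w(x)\big)^{q(x)}dx=\big(R_k^{n/r}g(x_k+R_ky)\big)^{\tilde q_k(y)}dy ,
\end{equation}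
because $w(x)=R_k^{n/r}R_k^{-n/\tilde q_k(y)}$ and $dx=R_k^n\,dy$. Taking $g=f$,
\[
\rho_k:=\int F_k^{\tilde q_k}=\int_{B(x_k,2R_k)}(fw)^q,\qquad\sum_k\rho_k\le1 .
\]
Applying \eqref{price} with $t=F_k(y)$, $r+\eta=\tilde q_k(y)$, and integrating over $B(0,2)$,
\begin{equation}\label{Fkr}
\int F_k^r\le C(\rho_k+\sigma_k).
\end{equation}

\emph{Step 1: $\int(Mf)^r\le C$.} Off $\bigcup_kS_k$ we have $f^r=(fw)^q$. On a block, $\int_{S_k}f^r\,dx=\int_{B(0,1)}F_k^r\,dy\le C(\rho_k+\sigma_k)$ by \eqref{Fkr}. Summing, $\int f^r\le C$, and $M$ is bounded on $L^r$. In particular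
\begin{equation}\label{offblocks}
\int_{(\bigcup S_k)^c}(Mf\,w)^q=\int_{(\bigcup S_k)^c}(Mf)^r\le C .
\end{equation}

\emph{Step 2: on $S_k$, only cubes inside $B(x_k,2R_k)$ matter.} Let $x=x_k+R_ky\in S_k$ and $Q\ni x$.

Suppose first $Q\not\subset B(x_k,2R_k)$. Then $\operatorname{diam}Q\ge R_k$, so $\ell(Q)\ge R_k/\sqrt n$. Each $z\in S_k$ has $\ell^\infty$-distance less than $2R_k$ from $x$, hence at most $\frac12\ell(Q)+2R_k\le(\frac12+2\sqrt n)\ell(Q)$ from the center of $Q$. The concentric cube of side $(1+4\sqrt n)\ell(Q)$ therefore contains both $Q$ and $S_k$, and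
\[
\frac1{|Q|}\int_Qf\le C\inf_{S_k}Mf\le CR_k^{-n/r}b_k,\qquad b_k:=\Big(\int_{S_k}(Mf)^r\Big)^{1/r}.
\]
By Step 1, $\sum_kb_k^r\le C$.

If $Q\subset B(x_k,2R_k)$, then dilating gives $\frac1{|Q|}\int_Qf\le R_k^{-n/r}MF_k(y)$.

Altogether $R_k^{n/r}Mf(x_k+R_ky)\le MF_k(y)+Cb_k$ for $|y|<1$. As $b_k\le C$ and $\tilde q_k\ge r$, we have $b_k^{\tilde q_k}\le Cb_k^r$. Now \eqref{scaling} with $g=Mf$ yields
\begin{equation}\label{step2}
\int_{S_k}(Mf\,w)^q\,dx\le C\int_{B(0,1)}(MF_k)^{\tilde q_k}\,dy+Cb_k^r .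
\end{equation}

\emph{Step 3: the unit-scale estimate $\int_{B(0,1)}(MF_k)^{\tilde q_k}\le C(\rho_k+\sigma_k)$.} Split $F_k=F'+F''$ with $F''=F_k\chi_{\{F_k>1\}}$.

Since $MF'\le1$ and $\tilde q_k\ge r$, we get $\int(MF')^{\tilde q_k}\le\int(MF')^r\le C\int F_k^r\le C(\rho_k+\sigma_k)$ by \eqref{Fkr}.

The function $F''$ takes values in $\{0\}\cup(1,\infty)$, and $\int(F'')^{\tilde q_k}\le\rho_k\le1$; so Lemma~\ref{lem:J} applies with $q=\tilde q_k$ and $s=r$. Its constants do not depend on $k$, since $\tilde q_k\le2r$. Part (a) gives $\int(M_{\mathrm{glob}}F'')^{\tilde q_k}\le C\rho_k$. For $M_{\mathrm{loc}}$ let $Q$ have diameter $d\le\frac12$. For $x,y\in Q$,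
\[
|\tilde q_k(x)-\tilde q_k(y)|=\tilde q_k(x)\tilde q_k(y)\,\varepsilon_k|\phi(x)-\phi(y)|\le(2r)^2\cdot2\varepsilon_kd\le4rd\le\frac{4r}{\log(1/d)},
\]
since $r\varepsilon_k\le\frac12$ and $d\log\frac1d\le1$. Parts (b), with $E=\mathbb R^n$, and (c) give $\int(M_{\mathrm{loc}}F'')^{\tilde q_k}\le C\int(F'')^{\tilde q_k}\le C\rho_k$.

\emph{Conclusion.} From \eqref{offblocks}, \eqref{step2} and Step 3, $\rho_q(Mf\,w)\le C+C\sum_k(\rho_k+\sigma_k+b_k^r)\le C$.
\end{proof}

\section{Good exponent, good weight, bad pair: proof of Theorem~\ref{thm:II}}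

\subsection{One bad point, and many}\label{sec:onepoint}

Again consider first one exponent. Let $1/q_*=1/r+\mu$, so that $q_*<r$. Suppose that near points $x_k$, far from each other, the exponent equals $q_*$ on a tiny ball $B(x_k,s_k)$ and $r$ on the annulus $A_k=B(x_k,1)\setminus B(x_k,\frac12)$. Take the weight $v(x)=|x-x_k|^{n(\delta-1/q(x))}$ on $B(x_k,1)$, with a small $\delta>0$. Then $v^q=|x-x_k|^{n\delta q-n}$, which is barely integrable at $x_k$: the mass of $v^q$ on $B(x_k,s_k)$ decays only like the small power $s_k^{n\delta q_*}$.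

Let $f=\sum_ka_k\chi_{A_k}$ with $a_k\ge0$. As $v$ is comparable to $1$ on $A_k$, the modular of $fv$ is comparable to $\sum_ka_k^r$. On the other hand $Mf\ge ca_k$ on $B(x_k,s_k)$, so
\[
\int(Mf\,v)^q\ge c\sum_ka_k^{q_*}\int_{|x|<s_k}|x|^{n\delta q_*-n}dx=c'\sum_k\big(a_ks_k^{n\delta}\big)^{q_*}.
\]
A single $k$ does no harm, as $s_k\le1$. But boundedness of $M$ on $L^{q(\cdot)}(v)$ would force multiplication by $(s_k^{n\delta})$ to map $\ell^r$ into $\ell^{q_*}$. It does not if $s_k$ is a power of $k$ and $\delta$ is small. For example let $s_k=(k+1)^{-2e}$ and $a_k=(k+1)^{-1/r-\mu/2}$. Then $\sum_ka_k^r<\infty$, while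
\[
\big(a_ks_k^{n\delta}\big)^{q_*}=(k+1)^{-q_*(1/r+\mu/2+2en\delta)}\ge(k+1)^{-1}\quad\text{if }2en\delta\le\mu/2 .
\]

Neither of the other two conditions need notice this. Without the weight, the corresponding sum is $\sum_ka_k^{q_*}s_k^n$, which is bounded by $C\sum_ks_k^n<\infty$ for bounded $a_k$. And if $x_k=4^ke_1$, a cube of large side meets only $O(\log|Q|)$ of the balls $B(x_k,1)$, which have bounded $v^q$-mass each; this is negligible in the $A_{q(\cdot)}$ condition.

\subsection{How fast the exponent may vary}\label{sec:speed}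

It remains to pass from $r$ to $q_*$ around each $x_k$ in such a way that $M$ stays bounded on $L^{q(\cdot)}$. Place $x_k$ at the origin and let $1/q=1/r+\psi$ with $\psi$ radial and nonincreasing in the radius. To see what is needed, let $0<\sigma<\tau<1$ and test on $\chi_{B(0,\sigma)}$, whose maximal function is at least $c(\sigma/\tau)^n$ at distance $\tau$. If $q$ is roughly constant at each of the two scales, the norm of $M$ is at least of the order of
\[
\Big(\frac\sigma\tau\Big)^n\tau^{n/q(\tau)}\sigma^{-n/q(\sigma)}=\Big(\frac\sigma\tau\Big)^{n/q'(\sigma)}\tau^{-n(\psi(\sigma)-\psi(\tau))},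
\]
with the radial functions written as functions of the radius. The first factor is small, and it may compensate the second, which is large. It does so if, with some $\mu$ smaller than $\inf(1/q')$,
\[
\psi(\sigma)-\psi(\tau)\le\mu\,\frac{\log\frac1\sigma-\log\frac1\tau}{\log\frac1\tau}.
\]
Because $\log b-\log a\le(b-a)/a$ for $0<a\le b$, the function $\psi=\mu\log\log\frac1{|x|}$ has this property. It increases by the full amount $\mu$ when $\log\frac1{|x|}$ grows by the factor $e$, that is, between radius $t$ and radius $t^e$. So $t_k=(k+1)^{-2}$ leads to $s_k=t_k^e=(k+1)^{-2e}$, as in the example above. Uniform log-H\"older continuity would only permit an increase of $C/\log(1/t_k)$, which tends to $0$.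

\subsection{Construction}

Fix $\mu$ and $\delta$ with
\[
0<\mu\le\min\Big\{\varepsilon,\frac1{4r_1'},\frac1{4r_2'}\Big\},\qquad0<\delta<\min\Big\{\frac1{r_1},\frac1{r_2}\Big\},\qquad\delta\le\frac\mu{4en}.
\]
For $k\ge1$ let
\[
x_k=4^ke_1,\qquad t_k=(k+1)^{-2}\le\tfrac14,\qquad L_k=\log\frac1{t_k}=2\log(k+1)>1,\qquad s_k=t_k^e .
\]
Then $|x_i-x_k|\ge12$ for $i\ne k$. On $B(x_k,1)$ put
\[
L(x)=\log\frac1{|x-x_k|},\qquad\Lambda(x)=\max\{L(x),L_k\}>1,\qquad
\psi(x)=\mu\min\Big\{1,\log\frac{\Lambda(x)}{L_k}\Big\},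
\]
with $\psi(x_k)=\mu$, and let $\psi=0$ off $\bigcup_kB(x_k,1)$. Thus $\psi$ is continuous, $0\le\psi\le\mu$, and on each $B(x_k,1)$ it is radial and nonincreasing about $x_k$; it equals $\mu$ on $B(x_k,s_k)$ and vanishes off
\[
\Omega:=\bigcup_kB(x_k,t_k),\qquad|\Omega|\le C\sum_k(k+1)^{-2n}<\infty .
\]
For $x,y\in B(x_k,1)\setminus\{x_k\}$ with $|y-x_k|\le|x-x_k|$,
\begin{equation}\label{psi}
0\le\psi(y)-\psi(x)\le\mu\log\frac{\Lambda(y)}{\Lambda(x)}\le\mu\,\frac{\Lambda(y)-\Lambda(x)}{\Lambda(x)}\le\mu\,\frac{L(y)-L(x)}{\Lambda(x)} .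
\end{equation}
Define
\[
\frac1{p_j}=\frac1{r_j}+\psi;\qquad w_j(x)=|x-x_k|^{n(\delta-1/p_j(x))}\ \text{on }B(x_k,1),\qquad w_j=1\ \text{off }\bigcup_kB(x_k,1).
\]
The $p_j$ are continuous, $0\le1/p_j-1/r_j\le\mu\le\varepsilon$, and $1/p_j\le1/r_j+\mu<1$, so $(p_j)_->1$.

In the next two subsections $(q,v,r)$ stands for $(p_j,w_j,r_j)$ with a fixed $j$, and $1/q_*=1/r+\mu$. So
\[
1<q_*\le q\le r,\qquad q=r\text{ off }\Omega,\qquad q=q_*\text{ on }B(x_k,s_k),\qquad\mu\le\frac1{4r'} .
\]

\subsection{$M$ is bounded on the unweighted spaces}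

\begin{proposition}\label{prop:U}
$M$ is bounded on $L^{q(\cdot)}$. Consequently \textup{(U)} holds, and
\begin{equation}\label{A1}
\|\chi_Q\|_q\|\chi_Q\|_{q'}\le C|Q|\quad\text{for all cubes }Q .
\end{equation}
\end{proposition}

\begin{proof}
The consequences are Lemma~\ref{lem:lin}(a) (with both values of $j$) and \eqref{linnec}, both with trivial weights. Let $\rho_q(f)\le1$; we show $\rho_q(Mf)\le C$. Write $f=f_1+g$ with $g=f\chi_{\{f>1\}}$. The parts other than the small cubes near a bad point are quick; they use only that $q=r$ off the set $\Omega$ of finite measure.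

\emph{The part $f_1\le1$.} As $q\le r$, $f_1^r\le f_1^q$, so $\int(Mf_1)^r\le C$. Off $\Omega$ we have $q=r$, and everywhere $Mf_1\le1$. Hence $\rho_q(Mf_1)\le\int(Mf_1)^r+|\Omega|\le C$.

\emph{Large cubes.} The function $g$ takes values in $\{0\}\cup(1,\infty)$ and $\int g^q\le1$, so Lemma~\ref{lem:J} applies with $s=q_*$. Its part (a) gives $\rho_q(M_{\mathrm{glob}}\,g)\le C$.

\emph{Small cubes, $x\notin\bigcup_kB(x_k,1)$.} A cube of diameter at most $\frac12$ containing $x$ misses $\Omega$, because $t_k\le\frac14$. So $M_{\mathrm{loc}}\,g(x)\le M(g\chi_{\Omega^c})(x)$. Here $q(x)=r$, and $\int(M(g\chi_{\Omega^c}))^r\le C\int_{\Omega^c}g^r=C\int_{\Omega^c}g^q\le C$.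

\emph{Small cubes, $x\in B(x_k,1)$.} Translate so that $x_k=0$, and let $x\ne0$. Cubes $Q\ni x$ with $d=\operatorname{diam}Q\le\frac12$ lie in $B(0,\frac32)$, where $q$ is radially nondecreasing. Points $y\in Q$ with $|y|\ge|x|/2$ can be handled by Lemma~\ref{lem:J}(b). Points much closer to the center cannot, since there $q(x)-q(y)$ need not be $O(1/\log(1/d))$; for them we use the gain found in Section~\ref{sec:speed}. So let $E_x=\{|y|\ge|x|/2\}$ and split $g$ accordingly in each average.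

(i) \emph{The part $g\chi_{E_x}$.} We claim
\[
q(x)-q(y)\le\frac{2r^2\mu}{\log(1/d)}\qquad\text{for }y\in Q\cap E_x .
\]
If $|y|\ge|x|$, then $q(y)\ge q(x)$. Let $|x|/2\le|y|<|x|$. By \eqref{psi},
\[
q(x)-q(y)=q(x)q(y)\big(\psi(y)-\psi(x)\big)\le r^2\mu\,\frac{\log(|x|/|y|)}{\Lambda(x)} .
\]
If $d\ge|x|$, we use $\log(|x|/|y|)\le\log2$ and $\Lambda(x)\ge\log\frac1{|x|}\ge\log\frac1d$. If $d<|x|$, we use
\[
\log\frac{|x|}{|y|}\le\frac{|x|-|y|}{|y|}\le\frac{2d}{|x|}\qquad\text{and}\qquad d\log\frac1d\le|x|\max\Big\{1,\log\frac1{|x|}\Big\}\le|x|\Lambda(x);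
\]
the second holds because $t\mapsto t\max\{1,\log\frac1t\}$ is nondecreasing on $(0,1]$ and $\Lambda\ge1$. This proves the claim. By Lemma~\ref{lem:J}(b) with $s=q_*$ and $E=E_x$, whose constant does not depend on $E$, the supremum of these averages, raised to the power $q(x)$, is at most $C(M(g^{q/q_*})(x))^{q_*}$. By part (c), this function has integral at most $C\int g^q\le C$ over $\mathbb R^n$, so all balls $B(x_k,1)$ are dealt with at once.

(ii) \emph{The part $g\chi_{\{|y|<|x|/2\}}$.} A cube $Q\ni x$ meeting $\{|y|<|x|/2\}$ has diameter at least $|x|/2$, so the averages are at most $C\,Hg(x)$ with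
\[
Hg(x)=|x|^{-n}\int_{|y|<|x|/2}g(y)\,dy .
\]
For $i\ge1$ let $D_i=\{2^{-i-1}|x|\le|y|<2^{-i}|x|\}$, $I_i=I_i(x)=\int_{D_i}g^q\le1$, and $q_i=\inf_{D_i}q$, which is the value of $q$ at radius $2^{-i-1}|x|$. Then $q_i\le q(x)$, and $g^{q_i}\le g^q$ on $D_i$. By H\"older's inequality with the constant exponent $q_i$,
\begin{align*}
|x|^{-n}\int_{D_i}g&\le C|x|^{-n}(2^{-i}|x|)^{n/q_i'}I_i^{1/q_i}=C\,2^{-in}(2^{-i}|x|)^{-n/q_i}I_i^{1/q_i}\\
&=C\,2^{-in/q_i'}\,|x|^{-n/q(x)}\,|x|^{-n\Delta_i}\,I_i^{1/q_i},\qquad\Delta_i=\frac1{q_i}-\frac1{q(x)} .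
\end{align*}
By \eqref{psi}, $\Delta_i\le\mu(i+1)\log2/\Lambda(x)$. Since $L\le\Lambda$, this gives $|x|^{-n\Delta_i}=e^{nL(x)\Delta_i}\le2^{n\mu(i+1)}$. Also $1/q_i'\ge1/r'-\mu$. Put $\kappa=n(1/r'-2\mu)$; then $\kappa\ge\frac n{2r'}>0$ because $\mu\le\frac1{4r'}$. We have shown
\[
Hg(x)\le C|x|^{-n/q(x)}\sum_{i\ge1}2^{-i\kappa}I_i^{1/q_i} .
\]
Jensen's inequality for the weights $2^{-i\kappa}$, which have finite sum, together with $I_i\le1$ and $q(x)\ge q_i$, yields
\[
(Hg(x))^{q(x)}\le C|x|^{-n}\sum_{i\ge1}2^{-i\kappa}I_i^{q(x)/q_i}\le C|x|^{-n}\sum_{i\ge1}2^{-i\kappa}I_i(x) .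
\]
Since $y\in D_i$ means $2^i|y|<|x|\le2^{i+1}|y|$, Fubini's theorem gives
\[
\int_{|x|<1}|x|^{-n}I_i(x)\,dx\le\int_{|y|<1}g(y)^{q(y)}\int_{2^i|y|<|x|\le2^{i+1}|y|}\frac{dx}{|x|^n}\,dy\le C\int_{|y|<1}g^q .
\]
Hence, with $Hg$ centered at $x_k$, $\int_{B(x_k,1)}(Hg)^q\le C\int_{B(x_k,1)}g^q$, with $C$ independent of $k$. The balls are disjoint; summing over $k$ gives at most $C$.

Collecting all parts, $\rho_q(Mf)\le C$.
\end{proof}

\subsection{The weights satisfy the Muckenhoupt conditions}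

\begin{proposition}\label{prop:A}
$v\in A_{q(\cdot)}$. Consequently \textup{(A)} holds.
\end{proposition}

\begin{proof}
The consequence is Lemma~\ref{lem:lin}(b). On $B(x_k,1)$, since $q'/q=q'-1$,
\begin{equation}\label{vpowers}
v^q=|x-x_k|^{n\delta q-n},\qquad v^{-q'}=|x-x_k|^{n(1-\delta)q'-n} .
\end{equation}
Moreover $v\ge1$ everywhere, as $\delta<1/r\le1/q$. We bound $\|v\chi_Q\|_q\|v^{-1}\chi_Q\|_{q'}$ by $C|Q|$, going through the sizes and positions of $Q$.

\emph{Case 1: $\operatorname{diam}Q\ge\frac18$.} Then $|Q|\ge c$. Let $N$ be the number of $k$ with $B(x_k,1)\cap Q\ne\emptyset$. The corresponding numbers $4^k$ lie in an interval of length $\ell(Q)+2$. If $N\ge2$, the largest exceeds the smallest by at least $4(4^{N-1}-1)=4^N-4\ge3\cdot4^{N-1}$, so $3\cdot4^{N-1}\le\ell(Q)+2$. Thus $N$ grows at most logarithmically, and as $|Q|\ge c$,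
\[
N\le C_\gamma|Q|^\gamma\quad\text{for every }\gamma>0 .
\]

Let $\lambda=|Q|^{1/r}$. Off $\Omega$ we have $q=r$, and $v^r$ is either $1$ or $|x-x_k|^{n\delta r-n}$, which is integrable over $B(x_k,1)$ because $\delta>0$. So, by the bound for $N$ with $\gamma=1$,
\[
\int_{Q\setminus\Omega}\Big(\frac v\lambda\Big)^q\le|Q|^{-1}(|Q|+CN)\le C .
\]
On $\Omega$ we have $\lambda^{-q}=|Q|^{-q/r}\le C|Q|^{-q_*/r}$, because $|Q|\ge c$ and $q\ge q_*$, and
\[
\int_{B(x_k,t_k)}v^q\le\int_{B(0,1)}|x|^{n\delta q_*-n}dx\le C .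
\]
So $\int_{Q\cap\Omega}(v/\lambda)^q\le CN|Q|^{-q_*/r}\le C$, by the bound for $N$ with $\gamma=q_*/r$. By \eqref{mod2}, $\|v\chi_Q\|_q\le C|Q|^{1/r}$.

For the other factor, $v^{-1}\le1$ and $q'\ge r'$. With $\lambda'=|Q|^{1/r'}$ we have $(\lambda')^{-q'}\le C|Q|^{-1}$, so $\int_Q(v^{-1}/\lambda')^{q'}\le C$ and $\|v^{-1}\chi_Q\|_{q'}\le C|Q|^{1/r'}$. The product of the two norms is at most $C|Q|$.

\emph{Case 2: $\operatorname{diam}Q<\frac18$, and $Q$ meets no $B(x_k,\frac12)$.} Then $q=r$ and $1\le v\le2^n$ on $Q$, so the product is at most $2^n|Q|^{1/r+1/r'}=2^n|Q|$.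

\emph{Case 3: $\operatorname{diam}Q<\frac18$, and $Q$ meets some $B(x_k,\frac12)$.} Translate so that $x_k=0$; then $Q\subset B(0,\frac58)$.

\emph{Case 3a: $\operatorname{diam}Q\ge\operatorname{dist}(0,Q)$.} Then $Q\subset\overline{B(0,\rho)}$ with $\rho=2\operatorname{diam}Q<\frac14$. Using \eqref{vpowers}, $q\ge q_*$, $q'\ge r'$ and $0<\delta<1$,
\begin{align*}
\int_{B(0,\rho)}\Big(\frac v{\rho^{n\delta}}\Big)^q&=\int_{B(0,\rho)}\Big(\frac{|x|}\rho\Big)^{n\delta q(x)}\frac{dx}{|x|^n}\le\int_{B(0,\rho)}\Big(\frac{|x|}\rho\Big)^{n\delta q_*}\frac{dx}{|x|^n}\le C,\\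
\int_{B(0,\rho)}\Big(\frac{v^{-1}}{\rho^{n(1-\delta)}}\Big)^{q'}&=\int_{B(0,\rho)}\Big(\frac{|x|}\rho\Big)^{n(1-\delta)q'(x)}\frac{dx}{|x|^n}\le\int_{B(0,\rho)}\Big(\frac{|x|}\rho\Big)^{n(1-\delta)r'}\frac{dx}{|x|^n}\le C .
\end{align*}
By \eqref{mod2} the product of the norms is at most $C\rho^{n\delta+n(1-\delta)}=C\rho^n\le C|Q|$.

\emph{Case 3b: $\operatorname{diam}Q<h:=\operatorname{dist}(0,Q)$.} Then $h\le|x|\le2h$ on $Q$. Let $x,y\in Q$ with $|y|\le|x|$; then $0\le L(y)-L(x)\le\log2$. We have $\log v=n(1/q-\delta)L$ with $0\le1/q-\delta\le1$, and $0<L(x)\le\Lambda(x)$. So \eqref{psi} gives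
\[
|\log v(x)-\log v(y)|\le n|\psi(x)-\psi(y)|L(x)+n|L(x)-L(y)|\le n\mu\log2+n\log2 .
\]
So $v$ is comparable to a constant on $Q$, and \eqref{A1} bounds the product by $C|Q|$.
\end{proof}

\subsection{The weighted bound fails}

This is the computation of Section~\ref{sec:onepoint} with two functions. Let $b_j=1/r_j+\mu/2$ and
\[
f_j=\sum_{k\ge1}(k+1)^{-b_j}\chi_{A_k},\qquad A_k=B(x_k,1)\setminus B(x_k,\tfrac12).
\]
On $A_k$ we have $p_j=r_j$, because $t_k\le\frac14$, and $w_j\le2^n$. So $\int(f_jw_j)^{p_j}\le C\sum_k(k+1)^{-b_jr_j}<\infty$, because $b_jr_j=1+\mu r_j/2>1$. Hence $f_j\in L^{p_j(\cdot)}(w_j)$.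

The cube centered at $x_k$ with side $2$ contains $B(x_k,1)$, so $\mathcal M(f_1,f_2)\ge c(k+1)^{-b_1-b_2}$ on $B(x_k,\frac12)\supset B(x_k,s_k)$. On $B(x_k,s_k)$ we have $1/p=1/p_*:=1/r_1+1/r_2+2\mu$ and $w=w_1w_2=|x-x_k|^{n(2\delta-1/p_*)}$. For every $\lambda>0$, therefore,
\begin{align*}
\int\Big(\frac{\mathcal M(f_1,f_2)w}\lambda\Big)^p&\ge c\lambda^{-p_*}\sum_k(k+1)^{-(b_1+b_2)p_*}\int_{|x|<s_k}|x|^{2n\delta p_*-n}dx\\
&=c'\lambda^{-p_*}\sum_k(k+1)^{-p_*(b_1+b_2+4en\delta)},
\end{align*}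
with $c'>0$ independent of $\lambda$, since the inner integral is a constant times $s_k^{2n\delta p_*}=(k+1)^{-4en\delta p_*}$. Now $4en\delta\le\mu$ by the choice of $\delta$, so
\[
b_1+b_2+4en\delta\le\frac1{r_1}+\frac1{r_2}+\mu+\mu=\frac1{p_*},
\]
and the series diverges. Thus $\|\mathcal M(f_1,f_2)w\|_{p(\cdot)}=\infty$. Together with Propositions~\ref{prop:U} and~\ref{prop:A} this proves Theorem~\ref{thm:II}.\qed

\section{The linear case, and which regularity fails}

\begin{corollary}\label{cor:linear}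
Let $n\ge1$. There are an exponent $q$ with $1<q_-\le q_+<\infty$ and a weight $v$ such that $M$ is bounded on $L^{q(\cdot)}(v)$ but not on $L^{q(\cdot)}$. There are also $q$ with $1<q_-\le q_+<\infty$ and $v$ such that $M$ is bounded on $L^{q(\cdot)}$ and $v\in A_{q(\cdot)}$, but $M$ is not bounded on $L^{q(\cdot)}(v)$. So the equivalence of ``$M$ is bounded on $L^{q(\cdot)}(v)$'' with ``$M$ is bounded on $L^{q(\cdot)}$ and $v\in A_{q(\cdot)}$'' fails in both directions.
\end{corollary}

\begin{proof}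
Take $r_1=r_2$. In both constructions $p_1=p_2=:q$ and $w_1=w_2=:v$. In Theorem~\ref{thm:I}, $M$ is bounded on $L^{q(\cdot)}(v)$; if it were bounded on $L^{q(\cdot)}$, then (U) would hold by Lemma~\ref{lem:lin}(a). In Theorem~\ref{thm:II}, $M$ is bounded on $L^{q(\cdot)}$ and $v\in A_{q(\cdot)}$; if $M$ were bounded on $L^{q(\cdot)}(v)$, then (S) would hold by Lemma~\ref{lem:lin}(a).
\end{proof}

\begin{remark}
In the construction for Theorem~\ref{thm:I} the local condition in \eqref{LH} holds, since $1/p_j$ is Lipschitz and $t\log\frac1t\le1$. Only the decay condition fails. As $p_j=r_j$ at arbitrarily distant points, $p_{j,\infty}$ could only be $r_j$, and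
\[
\Big|\frac1{p_j(x_k)}-\frac1{r_j}\Big|\log(e+|x_k|)=k\,\frac{\log(e+4R_k)}{\log(e+5R_k)}\to\infty .
\]
The factor by which the condition fails is bounded by $\omega$, which may grow as slowly as one likes.
\end{remark}

\begin{remark}
In the construction for Theorem~\ref{thm:II} both conditions in \eqref{LH} fail. For $|x-x_k|=t_k$ we have $1/p_j(x_k)-1/p_j(x)=\mu$, while $\mu\log(1/t_k)=2\mu\log(k+1)\to\infty$; and $1/p_j$ has no limit at infinity, as it takes both values $1/r_j$ and $1/r_j+\mu$ at arbitrarily distant points.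
\end{remark}

\begin{thebibliography}{1}
\bibitem{CG} David Cruz-Uribe and Oscar Mauricio Guzman, \emph{Weighted norm inequalities for the bilinear maximal operator on variable Lebesgue spaces}, arXiv:1811.00618 (2018).
\end{thebibliography}

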